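\title{Realizing $(0,2)$-matrices with a T-structure by pure braid projections}

\begin{abstract}
The CN matrix of a braid projection records how many times each pair of strands crosses. We consider strictly upper triangular $(0,2)$-matrices that carry a T-structure, a graph on the nonzero entries subject to three local conditions. We prove that such a matrix is the upper triangular part of the CN matrix of a pure braid projection if, for each $k\ge 3$, it has at most one nonzero entry $(i,j)$ with $j-i=k$. This answers a question of Ozawa, Shimizu and Yaguchi. The proof translates a T-structure into a coherent family of words in two letters, each of which defines an ordering of the strands, and gives a criterion, free of any sparsity assumption, for visiting these orderings one after another. A $12\times 12$ example shows that a T-structure alone does not suffice.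
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{CN matrices and sequences of orderings}

An $n$-braid diagram has $n$ strands that run downward from an upper bar to a lower bar. We number the strands $1,\dots,n$ from left to right by their initial points on the upper bar. The diagram is \emph{pure} if each strand $i$ also ends at the $i$-th position on the lower bar. An \emph{$n$-braid projection} is a braid diagram with the over/under information at the crossings forgotten. The \emph{CN matrix} of an $n$-braid projection is the symmetric $n\times n$ matrix with zero diagonal whose $(i,j)$ entry is the number of crossings between strands $i$ and $j$. A strictly upper triangular matrix $M$ with non-negative integer entries $M(i,j)$ is \emph{CN-realizable} if it is the upper triangular part of the CN matrix of some pure $n$-braid projection, that is, if $M+M^T$ is such a CN matrix.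

In a pure projection two strands end in the order in which they start, so they cross an even number of times. The simplest matrices to ask about are therefore the $(0,2)$-matrices, whose entries are $0$ or $2$. For such a matrix $M$ the \emph{grid alignment} is the set
\[
G=G(M)=\{(i,j): M(i,j)=2\}.
\]
Its elements are called \emph{vertices}; we picture $(i,j)$ in row $i$ and column $j$ of the matrix. The \emph{length} of $(i,j)$ is $j-i$. We write $[i,j]=\{i,\dots,j\}$ and $(i,j)^\circ=\{i+1,\dots,j-1\}$.

We may move the crossings of a projection to distinct heights without changing the CN matrix. Read from top to bottom, the projection is then the same thing as a sequence $\pi_0,\pi_1,\dots,\pi_N$ of left-to-right orderings of the strands, where $\pi_0=12\cdots n$ and each ordering is obtained from the previous one by exchanging two adjacent strands, which is a crossing of these two. The projection is pure if and only if $\pi_N=12\cdots n$. We think of the index as time. A pair $(a,b)$ with $a<b$ is \emph{inverted} in an ordering $\pi$ if $b$ is to the left of $a$, and $\mathrm{Inv}(\pi)$ is the set of inverted pairs.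 A sequence \emph{realizes} the $(0,2)$-matrix $M$ if it starts and ends at $12\cdots n$, exchanges every pair in $G$ exactly twice, and exchanges no other pair. In such a sequence:
\begin{itemize}
\item[(T1)] a pair that is inverted at some time has crossed, so it lies in $G$;
\item[(T2)] a pair in $G$ is inverted exactly between its two crossings, so the times at which it is inverted form an interval.
\end{itemize}

Take $n=3$. The set $G=\{(1,2),(1,3)\}$ is realized by $123,\,213,\,231,\,213,\,123$: strand $1$ makes an excursion to the right and returns. The set $G=\{(1,3)\}$ is not realizable, because strands $1$ and $3$ cannot meet unless one of them crosses strand $2$. The general form of this obstruction is the following.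

\begin{lemma}[Snapshot]\label{lem:snapshot}
Suppose that a sequence of orderings realizes $M$. Let $(i,j)\in G$, and let $\rho$ be the ordering just after the first crossing of $i$ and $j$. Give $t\in[i,j]$ the label $L$ if $t=j$ or $t$ is to the left of $j$ in $\rho$, and the label $D$ otherwise. Let $a<b$ in $[i,j]$. If $a$ has label $D$ and $b$ has label $L$, then $(a,b)\in\mathrm{Inv}(\rho)$ and $(a,b)\in G$. If $a$ has label $L$ and $b$ has label $D$, then $(a,b)\notin \mathrm{Inv}(\rho)$. The strand $i$ has label $D$.
\end{lemma}

\begin{proof}
In $\rho$ the strand $j$ is immediately to the left of $i$, so $i$ has label $D$, and every strand labeled $L$ is to the left of every strand labeled $D$. Membership in $G$ is (T1).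
\end{proof}

In particular, every $t\in(i,j)^\circ$ yields either a vertex $(i,t)$ to the \emph{left} of $(i,j)$ in its row (label $L$) or a vertex $(t,j)$ further \emph{down} in its column (label $D$). A T-structure is a way of recording such a choice for all vertices at once.

\subsection{T-structures}

A \emph{graph on $G$} has vertex set $G$ and edges subject to three rules.
\begin{itemize}
\item[(a)] Every edge joins two vertices in the same row or in the same column.
\item[(b)] Each vertex $(i,j)$ has at most one edge $\{(i,j),(i,k)\}$ with $k<j$, its \emph{left edge}.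
\item[(c)] Each vertex $(i,j)$ has at most one edge $\{(i,j),(l,j)\}$ with $l>i$, its \emph{down edge}.
\end{itemize}
The \emph{horizontal path} of $(i,j)$ is the maximal sequence $(i,j),(i,j_1),\dots,(i,j_p)$ with $j>j_1>\dots>j_p$ in which consecutive vertices share an edge; its length is $p$. The \emph{vertical path} of $(i,j)$ is the maximal sequence $(i,j),(i_1,j),\dots,(i_q,j)$ with $i<i_1<\dots<i_q$ in which consecutive vertices share an edge; its length is $q$. By (b) and (c) both paths are uniquely determined. We put
\[
L(i,j)=\{j_1,\dots,j_p\},\qquad D(i,j)=\{i_1,\dots,i_q\};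
\]
both are subsets of $(i,j)^\circ$.

\begin{definition}\label{def:T}
A graph on $G$ has a \emph{T-structure} if the following conditions hold.
\begin{itemize}
\item[(C1)] For each vertex $(i,j)$, the lengths of its horizontal and vertical paths add up to $j-i-1$.
\item[(C2)] If $\{(i,k),(i,j)\}$, $\{(i,j),(l,j)\}$ and $\{(i,k),(m,k)\}$ are edges with $k<j$, $i<l$ and $i<m$, then $m=l$ and $\{(l,k),(l,j)\}$ is an edge.
\item[(C3)] If $\{(i,k),(i,j)\}$, $\{(i,j),(l,j)\}$ and $\{(l,j),(l,m)\}$ are edges with $k<j$, $i<l$ and $m<j$, then $m=k$ and $\{(l,k),(i,k)\}$ is an edge.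
\end{itemize}
The matrix $M$ \emph{has a T-structure} if some graph on $G(M)$ has one.
\end{definition}

Condition (C1) says that $L(i,j)$ and $D(i,j)$ together have as many elements as there are strands between $i$ and $j$. Conditions (C2) and (C3) say that rectangles close up: if $(i,j)$ has a left edge to $(i,k)$ and a down edge to $(l,j)$, and if $(i,k)$ has a down edge or $(l,j)$ has a left edge, then both exist and both end at $(l,k)$. Figure~\ref{fig:example} shows an example.

We shall see that a T-structure supplies each vertex with a candidate for its snapshot, and that the candidates of nested vertices are compatible. What it does not supply is an order in time: the snapshots have to be arranged along one sequence so that (T2) holds for all pairs. One expects this to be possible when long vertices are few, and this is the form of the question posed in \cite{OSY}.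

\medskip
\noindent\textbf{Question.} \emph{Let $M$ be a strictly upper triangular $(0,2)$-matrix such that for each $k\ge3$ there is at most one pair $(i,j)$ with $j-i=k$ and $M(i,j)=2$. If $M$ has a T-structure, is $M$ CN-realizable?}

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
If a strictly upper triangular $(0,2)$-matrix $M$ has a T-structure and $G(M)$ has at most one vertex of each length $k\ge 3$, then $M$ is CN-realizable.
\end{theorem}

We prove more. Fix a T-structure. A vertex $A$ is \emph{L-pure} if $D(A)=\emptyset$, \emph{D-pure} if $L(A)=\emptyset$, \emph{pure} if it is L-pure or D-pure, and \emph{mixed} otherwise. By (C1), a vertex of length $1$ is both L-pure and D-pure, a vertex of length $2$ is pure, and a pure vertex of length at least $2$ is exactly one of L-pure and D-pure. So mixed vertices have length at least $3$, which is the range in which the hypothesis of Theorem~\ref{thm:main} restricts $M$. For $A=(i,j)\in G$ let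
\begin{equation}\label{eq:I}
I(A)=\{(a,b): a<b,\ a\in D(A)\cup\{i\},\ b\in L(A)\cup\{j\}\},\qquad U=\bigcup_{A\ \mathrm{mixed}}I(A).
\end{equation}
These are the pairs that Lemma~\ref{lem:snapshot} would invert if the labels in the snapshot of $A$ were given by $L(A)$ and $D(A)$. A mixed vertex $A$ is \emph{maximal} if $A\notin I(B)$ for every mixed vertex $B\ne A$.

\begin{theorem}\label{thm:criterion}
Suppose that $M$ has a T-structure whose maximal mixed vertices can be listed as $A_1,\dots,A_m$ with
\begin{equation}\label{eq:star}
I(A_r)\cap I(A_t)\subseteq I(A_s)\quad\text{whenever } r<s<t. \tag{$*$}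
\end{equation}
Then $M$ is CN-realizable. In particular, this holds if there are at most two maximal mixed vertices, or if they all lie in one row.
\end{theorem}

Condition \eqref{eq:star} says that for each pair $p$ the set $\{s: p\in I(A_s)\}$ is an interval; it is (T2) for the sequence of intended snapshots. No sparsity is assumed.

\begin{theorem}\label{thm:sparse}
If $M$ has a T-structure for which $U$ contains at most one vertex of each length $k\ge3$, then $M$ is CN-realizable.
\end{theorem}

Since $U\subseteq G$ (Lemma~\ref{lem:words}), Theorem~\ref{thm:sparse} contains Theorem~\ref{thm:main}; the pure vertices outside $U$ are unrestricted. The hypothesis on lengths cannot simply be dropped.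

\begin{theorem}\label{thm:counter}
There is a $12\times12$ strictly upper triangular $(0,2)$-matrix with a T-structure and with at most one vertex of each length $k\ge 8$ that is not CN-realizable.
\end{theorem}

So a T-structure alone does not suffice, and ``$k\ge3$'' in Theorem~\ref{thm:main} cannot be replaced by ``$k\ge K$'' for any $K\ge 8$. We do not settle the cases $4\le K\le 7$.

Section~\ref{sec:orderings} recalls two facts about inversion sets. Section~\ref{sec:words} replaces the graph of a T-structure by a family of words in $L$ and $D$. Section~\ref{sec:example} carries out the construction by hand on five strands, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}. Section~\ref{sec:sparse} verifies \eqref{eq:star} under the hypothesis of Theorem~\ref{thm:sparse}, and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}.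

\section{Inversion sets}\label{sec:orderings}

To build a realization we prescribe inversion sets at certain times and fill in the crossings between them. Two facts make this possible.

\begin{lemma}\label{lem:A}
Let $P$ be a set of pairs $(a,b)$ with $1\le a<b\le n$. Suppose that for all $a<b<c$:
\begin{itemize}
\item \emph{(closed)} if $(a,b),(b,c)\in P$, then $(a,c)\in P$;
\item \emph{(co-closed)} if $(a,c)\in P$, then $(a,b)\in P$ or $(b,c)\in P$.
\end{itemize}
Then $P=\mathrm{Inv}(\pi)$ for a unique ordering $\pi$.
\end{lemma}

\begin{proof}
For $a<b$ declare $b$ to be left of $a$ if $(a,b)\in P$, and $a$ left of $b$ otherwise. Any $\pi$ with $\mathrm{Inv}(\pi)=P$ must agree with this relation, which decides every pair; it is a linear order as soon as it has no $3$-cycle. On $a<b<c$ there are two possible cycles. If $a$ is left of $b$, $b$ left of $c$ and $c$ left of $a$, then $(a,c)\in P$ and $(a,b),(b,c)\notin P$, against co-closedness. In the opposite cycle $(a,b),(b,c)\in P$ and $(a,c)\notin P$, against closedness.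
\end{proof}

\begin{lemma}\label{lem:B}
If $\mathrm{Inv}(\pi)\subseteq\mathrm{Inv}(\sigma)$, then one can pass from $\pi$ to $\sigma$ by adjacent exchanges that cross exactly the pairs in $\mathrm{Inv}(\sigma)\setminus\mathrm{Inv}(\pi)$, each once. The reversed sequence passes from $\sigma$ to $\pi$ with the same crossings.
\end{lemma}

\begin{proof}
Induction on $|\mathrm{Inv}(\sigma)\setminus\mathrm{Inv}(\pi)|$. If $\pi\ne\sigma$, then some strands $u,v$ adjacent in $\pi$, with $u$ left of $v$, have $v$ left of $u$ in $\sigma$; otherwise $\sigma$ would list the strands in the order of $\pi$. If $u>v$, then $(v,u)\in\mathrm{Inv}(\pi)\setminus\mathrm{Inv}(\sigma)$, which is impossible. So $u<v$ and $(u,v)\in \mathrm{Inv}(\sigma)\setminus\mathrm{Inv}(\pi)$. Exchanging $u$ and $v$ gives an ordering with inversion set $\mathrm{Inv}(\pi)\cup\{(u,v)\}\subseteq\mathrm{Inv}(\sigma)$.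
\end{proof}

We call the passage from $\pi$ to $\sigma$ \emph{going up} and the reverse passage \emph{going down}.

\section{T-structures as coherent labelings}\label{sec:words}

Condition (C1) only counts: it does not say that $L(A)$ and $D(A)$ are disjoint. The first step is to show that with (C2) and (C3) they partition the strands between the ends of $A$, and that these partitions restrict to one another.

\begin{definition}\label{def:coherent}
A \emph{coherent labeling} of $G$ assigns to each vertex $(i,j)$ two sets $L(i,j)$ and $D(i,j)$ such that
\begin{itemize}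
\item[(L1)] $(i,j)^\circ$ is the disjoint union of $L(i,j)$ and $D(i,j)$;
\item[(L2)] if $a\in D(i,j)\cup\{i\}$, $b\in L(i,j)\cup\{j\}$ and $a<b$, then $(a,b)\in G$, $L(a,b)=L(i,j)\cap(a,b)^\circ$ and $D(a,b)=D(i,j)\cap(a,b)^\circ$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:coherent}
The sets $L(i,j)$, $D(i,j)$ of a T-structure form a coherent labeling. Conversely, every coherent labeling of $G(M)$ is obtained in this way from a T-structure.
\end{proposition}

\begin{proof}
Fix a T-structure. If $k=\max L(i,j)$ exists, then the left edge of $(i,j)$ ends at $(i,k)$ and the horizontal path of $(i,j)$ continues as that of $(i,k)$; the same holds for vertical paths with $l=\min D(i,j)$. Hence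
\begin{equation}\label{eq:rec}
L(i,j)=\{k\}\cup L(i,k),\qquad D(i,j)=\{l\}\cup D(l,j),
\end{equation}
whenever $k$, respectively $l$, exists. We prove (L1) and (L2) for $(i,j)$ by induction on $j-i$. In (L2) the pair $(a,b)=(i,j)$ needs no proof.

\emph{Pure vertices.} Let $D(i,j)=\emptyset$. By (C1), $L(i,j)=(i,j)^\circ$, which is (L1). In (L2) we have $a=i$. For $i<b<j$ the vertex $(i,b)$ lies on the horizontal path, $L(i,b)=(i,b)^\circ$ by \eqref{eq:rec}, and $D(i,b)=\emptyset$ by (C1). If $L(i,j)=\emptyset$, then in the same way $D(i,j)=(i,j)^\circ$, $b=j$, and $D(a,j)=(a,j)^\circ$, $L(a,j)=\emptyset$ for $i<a<j$.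

\emph{Mixed vertices.} Let $k=\max L(i,j)$ and $l=\min D(i,j)$. The vertices $(i,k)$ and $(l,j)$ are shorter than $(i,j)$, so they satisfy (L1) and (L2).

\emph{Case 1: $D(i,k)\ne\emptyset$.} Then $(i,k)$ has a down edge. By (C2) it ends at $(l,k)$, and the left edge of $(l,j)$ also ends at $(l,k)$. Thus $l<k$, $\min D(i,k)=l$ and $\max L(l,j)=k$. By (L2) for $(i,k)$ and for $(l,j)$, applied to the pair $(l,k)$,
\[
L(i,k)\cap(l,k)^\circ=L(l,k),\qquad D(l,j)\cap(l,k)^\circ=D(l,k).
\]
We check (L1) on three pieces of $(i,j)^\circ$, using \eqref{eq:rec}.
On $(l,k)^\circ$ the sets $L(i,j)$ and $D(i,j)$ restrict to $L(l,k)$ and $D(l,k)$, which partition $(l,k)^\circ$ by induction.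
On $[i+1,l]$ the set $D(i,j)$ restricts to $\{l\}$, and $L(i,j)$ restricts to $L(i,k)\cap[i+1,l]=(i,l)^\circ$, because $L(i,k)$ is the complement of $D(i,k)$ in $(i,k)^\circ$ and $\min D(i,k)=l$.
On $[k,j-1]$ the set $L(i,j)$ restricts to $\{k\}$, and $D(i,j)$ restricts to $D(l,j)\cap[k,j-1]=(k,j)^\circ$, because $D(l,j)$ is the complement of $L(l,j)$ in $(l,j)^\circ$ and $\max L(l,j)=k$. This proves (L1).

By \eqref{eq:rec}, $L(i,j)\cap(i,k)^\circ=L(i,k)$, and taking complements in $(i,k)^\circ$ gives $D(i,j)\cap(i,k)^\circ=D(i,k)$. Likewise $D(i,j)\cap(l,j)^\circ=D(l,j)$ and $L(i,j)\cap (l,j)^\circ=L(l,j)$. Now let $(a,b)\neq(i,j)$ be as in (L2). If $b<j$, then $a<b\le k$, so $a\in D(i,k)\cup\{i\}$ and $b\in L(i,k)\cup\{k\}$, and (L2) for $(i,k)$ gives the claim. If $b=j$, then $a\ge l$, so $a\in D(l,j)\cup\{l\}$, and (L2) for $(l,j)$ gives the claim.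

\emph{Case 2: $D(i,k)=\emptyset$.} Then $L(i,k)=(i,k)^\circ$. If $(l,j)$ had a left edge, (C3) would give a down edge at $(i,k)$, which does not exist. So $L(l,j)=\emptyset$ and $D(l,j)=(l,j)^\circ$. By \eqref{eq:rec}, $L(i,j)=[i+1,k]$ and $D(i,j)=[l,j-1]$, and (C1) reads $(k-i)+(j-l)=j-i-1$, that is, $l=k+1$. This is (L1). The pairs in (L2) other than $(i,j)$ are the $(i,b)$ with $b\le k$, which are L-pure by (L2) for $(i,k)$, and the $(a,j)$ with $a\ge l$, which are D-pure by (L2) for $(l,j)$; in both cases the sets are the required restrictions.

\emph{Converse.} Given a coherent labeling, join each $(i,j)$ to $(i,\max L(i,j))$ and to $(\min D(i,j),j)$ when these exist; they are vertices by (L2). Rules (a)--(c) hold. If $k=\max L(i,j)$, then $L(i,k)=L(i,j)\setminus\{k\}$ by (L2), so by induction the horizontal path of $(i,j)$ runs exactly through the columns in $L(i,j)$; in the same way the vertical path runs through the rows in $D(i,j)$. So (C1) follows from (L1). In (C2) and (C3) we have $k=\max L(i,j)$ and $l=\min D(i,j)$. In (C2), $m=\min D(i,k)=\min(D(i,j)\cap(i,k)^\circ)$, so $l\le m<k$ and therefore $m=l$. In (C3),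 $m=\max L(l,j)=\max(L(i,j)\cap(l,j)^\circ)$, so $k\ge m>l$ and therefore $m=k$. In both situations $l<k$, whence $\max L(l,j)=k$ and $\min D(i,k)=l$, and the required edges $\{(l,k),(l,j)\}$ and $\{(l,k),(i,k)\}$ are present.
\end{proof}

\begin{remark}\label{rem:C3}
Condition (C3) cannot be omitted. Let $G=\{(1,2),(1,4),(2,3),(2,4)\}$ with edges from $(1,4)$ to $(1,2)$, from $(1,4)$ to $(2,4)$ and from $(2,4)$ to $(2,3)$. Then (C1) holds and (C2) is vacuous, but $L(1,4)=D(1,4)=\{2\}$. The matrix is not realizable: Lemma~\ref{lem:snapshot} for $(1,4)$ requires $(1,3)\in G$ or $(3,4)\in G$.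
\end{remark}

From now on we fix a T-structure and use only its coherent labeling. It is convenient to extend the labels of a vertex to all strands. The \emph{word} of $A=(i,j)$ is the map $w_A:\{1,\dots,n\}\to\{L,D\}$ with
\[
w_A(t)=\begin{cases} L & \text{if } t<i,\ t\in L(A) \text{ or } t=j,\\ D &\text{if } t=i,\ t\in D(A)\text{ or } t>j.\end{cases}
\]
For any word $w$ let $I_w=\{(a,b):a<b,\ w(a)=D,\ w(b)=L\}$. The first $D$ of $w_A$ is at $i$ and its last $L$ is at $j$, so the outer letters create no new pairs: $I(A)=I_{w_A}$, and both entries of each member of $I(A)$ lie in $[i,j]$.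

\begin{lemma}\label{lem:words}
Let $A=(i,j)\in G$.
\begin{itemize}
\item[(W1)] $A\in I(A)\subseteq G$, and every member of $I(A)$ other than $A$ is shorter than $A$.
\item[(W2)] If $B=(a,b)\in I(A)$, then $w_B=w_A$ on $[a,b]$, and $I(B)\subseteq I(A)$.
\item[(W3)] If $i<t<j$, then either $w_A(t)=L$ and $(i,t)\in I(A)$, or $w_A(t)=D$ and $(t,j)\in I(A)$.
\end{itemize}
\end{lemma}

\begin{proof}
The inclusion $I(A)\subseteq G$ and the equality of words are (L2). The members of $I(B)$ are determined by $w_B$ on $[a,b]$, so $I(B)\subseteq I(A)$. The rest follows from $w_A(i)=D$, $w_A(j)=L$ and the fact that members of $I(A)$ have their entries in $[i,j]$.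
\end{proof}

A set $P\subseteq G$ is a \emph{down-set} if $B\in P$ implies $I(B)\subseteq P$. By (W2) each $I(A)$ is a down-set. Unions and intersections of down-sets are down-sets; in particular $U$ is one. Down-sets are the inversion sets at which our realizations will stop.

\begin{lemma}\label{lem:down}
\begin{itemize}
\item[(i)] Every nonempty down-set contains a vertex of length $1$.
\item[(ii)] A down-set $P$ contained in some $I(A)$ is $\mathrm{Inv}(\pi_P)$ for a unique ordering $\pi_P$.
\item[(iii)] The ordering $\pi_{I(A)}$ consists of the strands with $w_A=L$ in increasing order (the \emph{L-block}), followed by the strands with $w_A=D$ in increasing order (the \emph{D-block}).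
\end{itemize}
\end{lemma}

\begin{proof}
(i) A shortest member $B$ has length $1$, since otherwise (W3) gives a shorter member of $I(B)$. (ii) We apply Lemma~\ref{lem:A}. Closedness is vacuous: $(a,b),(b,c)\in I(A)$ would give $w_A(b)=L$ and $w_A(b)=D$. If $(a,c)\in P$ and $a<b<c$, then by (W3) one of $(a,b)$, $(b,c)$ lies in $I((a,c))\subseteq P$. (iii) In the ordering described, a pair $a<b$ is inverted exactly when $b$ is in the first block and $a$ in the second.
\end{proof}

The converse part of Proposition~\ref{prop:coherent} has two uses. The first is a way of producing T-structures.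

\begin{lemma}[Gluing]\label{lem:glue}
Let $w_1,\dots,w_m$ be words on $\{1,\dots,n\}$ such that $w_r=w_s$ on $[a,b]$ whenever $(a,b)\in I_{w_r}\cap I_{w_s}$. Then the $(0,2)$-matrix with $G=\bigcup_s I_{w_s}$ has a T-structure in which $w_{(a,b)}=w_s$ on $[a,b]$ for all $(a,b)\in I_{w_s}$. The hypothesis holds if every pair lying in two of the sets $I_{w_s}$ has length $1$.
\end{lemma}

\begin{proof}
For $(i,j)\in I_{w_s}$ let $L(i,j)$ and $D(i,j)$ be the positions in $(i,j)^\circ$ that $w_s$ labels $L$ and $D$. By hypothesis this does not depend on $s$, and (L1) holds. A pair $(a,b)$ as in (L2) has $w_s(a)=D$ and $w_s(b)=L$, so it lies in $I_{w_s}$ and its sets are read from the same word. On $[a,a+1]$ both words read $DL$, which gives the last claim.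
\end{proof}

The second use is a symmetry.

\begin{lemma}[Reflection]\label{lem:reflect}
Put $t'=n+1-t$ and $(i,j)'=(j',i')$, and let $M'$ be the matrix with $G(M')=\{A':A\in G(M)\}$. Then $M'$ has a T-structure in which $w_{A'}(t')$ is the letter opposite to $w_A(t)$. The map $A\mapsto A'$ preserves lengths, the sets $I(\cdot)$ and $U$, and mixed and maximal mixed vertices. Moreover, $M'$ is CN-realizable if and only if $M$ is.
\end{lemma}

\begin{proof}
Set $L(A')=\{t':t\in D(A)\}$ and $D(A')=\{t':t\in L(A)\}$. The map $t\mapsto t'$ reverses order and carries (L1), (L2) for $A$ to (L1), (L2) for $A'$, and $(a,b)\in I(A)$ if and only if $(b',a')\in I(A')$. The mirror image in a vertical line of a projection realizing $M$ realizes $M'$.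
\end{proof}

\section{An example on five strands}\label{sec:example}

If $G=I(A)$ for a single vertex $A$, realization is immediate: go up from $12\cdots n$ to $\pi_{I(A)}$ and come back down, so that each member of $I(A)$ is crossed twice. Two things can happen beyond this. Two sets $I(A)$, $I(B)$ may overlap, and then two separate round trips cross the common pairs four times. And a pure vertex may stick out of the sets of the mixed vertices. Both are visible for the words
\[
w_1=DLDLD,\qquad w_2=LDDLL,\qquad w_3=DLLDD,
\]
with
\[
I_{w_1}=\{(1,2),(1,4),(3,4)\},\quad I_{w_2}=\{(2,4),(2,5),(3,4),(3,5)\},\quad I_{w_3}=\{(1,2),(1,3)\}.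
\]
The only shared pairs are $(3,4)$ and $(1,2)$, so Lemma~\ref{lem:glue} gives a T-structure on the union $G$, which has seven vertices (Figure~\ref{fig:example}, left). The mixed vertices are $A_1=(1,4)$ and $A_2=(2,5)$, with words $w_1$ and $w_2$, and both are maximal. The L-pure vertex $(1,3)$ lies outside $U=I(A_1)\cup I(A_2)$. There are two vertices of length $3$, so Theorem~\ref{thm:criterion} applies while Theorem~\ref{thm:main} does not.

By Lemma~\ref{lem:down}(iii), $\pi_{I(A_1)}=24135$ and $\pi_{I(A_2)}=14523$. To avoid crossing $(3,4)$ four times, we do not return to $12345$ between them; we go down only as far as the ordering $12435$ whose inversion set is $I(A_1)\cap I(A_2)=\{(3,4)\}$. For the vertex $(1,3)$, observe that $1$ and $3$ are adjacent in $24135$: the strand $2$ that separated them has moved to the L-block. We cross them there and uncross at once. The whole sequence is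
\[
\begin{array}{ll}
\text{up to }\pi_{I(A_1)}: & 12345,\ 21345,\ 21435,\ 24135,\\
\text{excursion of }1: & 24315,\ 24135,\\
\text{down to the intersection}: & 21435,\ 12435,\\
\text{up to }\pi_{I(A_2)}: & 14235,\ 14253,\ 14523,\\
\text{down to the start}: & 14253,\ 14235,\ 12435,\ 12345.
\end{array}
\]
Its fourteen exchanges cross each of the seven vertices twice (Figure~\ref{fig:example}, right).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2,baseline=(current bounding box.center)]
\node (a) at (2,-1) {$(1,2)$}; \node (b) at (3,-1) {$(1,3)$}; \node (c) at (4,-1) {$(1,4)$};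
\node (d) at (4,-2) {$(2,4)$}; \node (e) at (5,-2) {$(2,5)$};
\node (f) at (4,-3) {$(3,4)$}; \node (g) at (5,-3) {$(3,5)$};
\draw (b)--(a); \draw (c) to[bend right=40] (a); \draw (c) to[bend right=50] (f);
\draw (e)--(d); \draw (e)--(g); \draw (d)--(f); \draw (g)--(f);
\end{tikzpicture}
\qquad
\begin{tikzpicture}[x=0.55cm,y=-0.38cm,baseline=(current bounding box.center)]
\draw[thick] (1,0)--(2,1)--(2,2)--(3,3)--(4,4)--(3,5)--(2,6)--(1,7)--(1,14);
\draw[thick] (2,0)--(1,1)--(1,6)--(2,7)--(3,8)--(3,9)--(4,10)--(3,11)--(3,12)--(2,13)--(2,14);
\draw[thick] (3,0)--(3,1)--(4,2)--(4,3)--(3,4)--(4,5)--(4,8)--(5,9)--(5,11)--(4,12)--(4,13)--(3,14);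
\draw[thick] (4,0)--(4,1)--(3,2)--(2,3)--(2,5)--(3,6)--(3,7)--(2,8)--(2,12)--(3,13)--(4,14);
\draw[thick] (5,0)--(5,8)--(4,9)--(3,10)--(4,11)--(5,12)--(5,14);
\node at (1,-0.7) {$1$}; \node at (2,-0.7) {$2$}; \node at (3,-0.7) {$3$}; \node at (4,-0.7) {$4$}; \node at (5,-0.7) {$5$};
\draw[dotted] (0.5,3)--(5.5,3) node[right] {$24135$};
\draw[dotted] (0.5,7)--(5.5,7) node[right] {$12435$};
\draw[dotted] (0.5,10)--(5.5,10) node[right] {$14523$};
\end{tikzpicture}
\caption{Left: a graph with a T-structure on seven vertices, each vertex $(i,j)$ drawn in row $i$ and column $j$. Right: a pure $5$-braid projection in which the strands $i$ and $j$ cross twice if $(i,j)$ is one of these vertices and do not cross otherwise; the order of the strands is marked at three heights.}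
\label{fig:example}
\end{figure}

\section{The interval criterion}\label{sec:criterion}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
We follow the example: a tour through the orderings $\pi_{I(A_s)}$, with excursions inserted for the remaining pure vertices.

\emph{Step 1: the list.} Every mixed vertex $B$ lies in $I(A)$ for some maximal mixed $A$. Indeed, take a longest mixed $A$ with $B\in I(A)$; if $A\in I(A')$ with $A'\neq A$ mixed, then $A'$ is longer by (W1) and $B\in I(A)\subseteq I(A')$ by (W2), a contradiction. By (W2) again, $U=I(A_1)\cup\dots\cup I(A_m)$.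

An excursion along a row $i$ needs an ordering in which $i$ and $i+1$ are already inverted. To have one for every row, we extend the list by the vertices of length $1$ outside $U$, in any order, as $A_{m+1},\dots,A_{m'}$. For $t>m$ the set $I(A_t)=\{A_t\}$ is disjoint from $I(A_r)$ for all $r<t$, so \eqref{eq:star} holds for the extended list. The union $W=I(A_1)\cup\dots\cup I(A_{m'})$ is a down-set that contains all mixed vertices and all vertices of length $1$.

\emph{Step 2: the tour.} Put $P_0=P_{m'}=\emptyset$ and $P_s=I(A_s)\cap I(A_{s+1})$ for $1\le s<m'$. These are down-sets, and $P_{s-1},P_s\subseteq I(A_s)$, so the orderings $\pi_{P_s}$ exist by Lemma~\ref{lem:down}(ii), and $\pi_\emptyset=12\cdots n$. For $s=1,\dots,m'$ in turn, go up from $\pi_{P_{s-1}}$ to $\pi_{I(A_s)}$ and then down to $\pi_{P_s}$, as in Lemma~\ref{lem:B}. Going up at stage $s$ crosses the pairs that lie in $I(A_s)$ and not in the preceding set of the list; going down crosses those that lie in $I(A_s)$ and not in the following set. Let $p\in W$. By \eqref{eq:star}, $\{s:p\in I(A_s)\}$ is an interval $[s_1,s_2]$, so $p$ is crossed going up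 only at stage $s_1$ and going down only at stage $s_2$. This is the only place where \eqref{eq:star} is used. Thus the tour crosses each member of $W$ exactly twice and no other pair, and it ends at $12\cdots n$.

\emph{Step 3: the excursions.} A vertex outside $W$ is pure of length at least $2$, hence exactly one of L-pure and D-pure.

Let row $i$ contain an L-pure vertex outside $W$, and let $(i,j_i)$ be the longest L-pure vertex in row $i$. For an L-pure vertex $(i,j)$ we have $I((i,j))=\{(i,t):i<t\le j\}$, and all of these are L-pure by (W2). So the L-pure vertices in row $i$ are the $(i,t)$ with $i<t\le j_i$. Since $(i,i+1)\in W$, there is a largest $k_i\le j_i$ with $(i,k_i)\in W$, and since $W$ is a down-set, the L-pure vertices of row $i$ outside $W$ are exactly the $(i,t)$ with $k_i<t\le j_i$. Choose $A=A_s$ with $(i,k_i)\in I(A)$. By (W2), $w_A$ is $D$ at $i$ and $L$ on $[i+1,k_i]$. For $k_i<t\le j_i$ we have $w_A(t)=D$, since otherwise $(i,t)\in I(A)\subseteq W$. Hence $i,k_i+1,\dots,j_i$ are consecutive in the D-block of $\pi_{I(A)}$. At the time when the tour is at $\pi_{I(A)}$, let strand $i$ move to the right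 across $k_i+1,\dots,j_i$ and back. This crosses exactly the L-pure vertices of row $i$ outside $W$, twice each, and restores $\pi_{I(A)}$.

Let column $j$ contain a D-pure vertex outside $W$. In the same way the D-pure vertices in column $j$ are the $(t,j)$ with $g_j\le t<j$, and those outside $W$ are the $(t,j)$ with $g_j\le t<h_j$, where $h_j<j$ and $(h_j,j)\in W$. Choose $A=A_s$ with $(h_j,j)\in I(A)$. Then $w_A$ is $D$ on $[h_j,j-1]$ and $L$ at $j$, and it is $L$ on $[g_j,h_j-1]$, since otherwise some $(t,j)$ with $t<h_j$ would lie in $I(A)\subseteq W$. So $g_j,\dots,h_j-1,j$ are consecutive in the L-block of $\pi_{I(A)}$, and at that ordering we let $j$ move to the left across $h_j-1,\dots,g_j$ and back.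

Each excursion restores the ordering at which it starts, so several can be inserted at the same place one after another. Every vertex outside $W$ is treated in exactly one excursion. The resulting sequence realizes $M$.

\emph{The special cases.} For $m\le 2$ condition \eqref{eq:star} is vacuous. Suppose that all maximal mixed vertices lie in row $i$. Their words are distinct, since the last $L$ of $w_{(i,j)}$ is at $j$. List them so that the words $w_{A_1},\dots,w_{A_m}$, read as strings of length $n$, increase in lexicographic order. Let $r<s<t$ and $(a,b)\in I(A_r)\cap I(A_t)$. Then $b>a\ge i$, and $w_{A_r}$, $w_{A_t}$ both have $D$ at $i$ and $L$ at $b$, so $(i,b)\in I(A_r)\cap I(A_t)$. By (W2) both words equal $w_{(i,b)}$ on $[i,b]$, and both are $L$ below $i$, so they agree on $[1,b]$. A string that lies lexicographically between two strings with a common prefix has the same prefix: at a first position of disagreement inside the prefix its letter would be larger than the common letter by comparison with $w_{A_r}$ and smaller by comparison with $w_{A_t}$. Hence $w_{A_s}(a)=D$, $w_{A_s}(b)=L$ and $(a,b)\in I(A_s)$.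
\end{proof}

\section{At most one vertex of each length}\label{sec:sparse}

In this section we prove Theorem~\ref{thm:sparse}. Assume that $U$ contains at most one vertex of each length $k\ge 3$, and write $V_k$ for this vertex if it exists. Since $U$ is a down-set, $I(V_k)\subseteq U$. So the hypothesis will always be used in the following form: \emph{a member of some $I(V_e)$ of length $k\ge3$ is $V_k$}. All mixed vertices lie in $U$ and have length at least $3$, so they are among the $V_k$. We must list the maximal ones so that \eqref{eq:star} holds. When convenient we shift all indices by a constant, so that strands are numbered by consecutive integers, not necessarily from $1$.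

\subsection{Long vertices}

By (W3), every strand strictly inside a vertex $(x,y)$ produces a member of its set $I$ in row $x$ or in column $y$. The two strands $x+k$ and $y-k$ compete for the same two lengths $k$ and $y-x-k$, and this ties their labels together.

\begin{lemma}\label{lem:inside}
Let $e\ge6$, $V_e=(x,y)$, $w=w_{V_e}$ and $3\le k\le e-3$. Then $w(x+k)=w(y-k)$, and $V_k$ exists and lies in $I(V_e)$. It is $(x,x+k)$ if this common label is $L$ and $(y-k,y)$ if it is $D$.
\end{lemma}

\begin{proof}
Let $w(x+k)=L$. Then $(x,x+k)\in I(V_e)$ has length $k$. If $w(y-k)=D$, then $(y-k,y)\in I(V_e)$ is a second vertex of length $k\geq 3$ in $U$; so $w(y-k)=L$. Let $w(x+k)=D$. Then $(x+k,y)\in I(V_e)$ has length $e-k\ge3$. If $w(y-k)=L$, then $(x,y-k)\in I(V_e)$ is a second vertex of length $e-k$ in $U$; so $w(y-k)=D$ and $(y-k,y)\in I(V_e)$.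
\end{proof}

Thus every $V_e=(x,y)$ with $e\ge6$ has the same vertex $V_3$ at one of its ends. Call $V_e$ \emph{left} if $V_3=(x,x+3)$ and \emph{right} if $V_3=(y-3,y)$. Exactly one of these holds, $V_e$ is left if and only if $w_{V_e}(x+3)=L$, and reflection exchanges left and right. Left vertices share the row of $V_3$, which is the second special case of Theorem~\ref{thm:criterion}. So we want to exclude a mixture.

\begin{lemma}\label{lem:sameside}
The vertices $V_e$ with $e\ge6$ are all left or all right.
\end{lemma}

\begin{proof}
Suppose that $V_e$ is left and $V_d$ is right, with $d,e\ge6$. Then $d\ne e$, and by Lemma~\ref{lem:reflect} we may assume $d<e$, so $e\ge7$. Shift indices so that $V_3=(0,3)$. Then $V_e=(0,e)$ and $V_d=(3-d,3)$, and $V_3\in I(V_e)\cap I(V_d)$ by Lemma~\ref{lem:inside}. By (W2) the words $w_{V_e}$ and $w_{V_d}$ agree on $[0,3]$; we look at position $1$.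

If the label is $D$, then $(1,e)\in I(V_e)$, so $V_{e-1}=(1,e)$ with $e-1\ge6$. Lemma~\ref{lem:inside} for $V_{e-1}$ gives $V_3\in\{(1,4),(e-3,e)\}$, which is false. If the label is $L$, then $(3-d,1)\in I(V_d)$, so $V_{d-2}=(3-d,1)$. But $3\le d-2\le e-3$, so Lemma~\ref{lem:inside} for $V_e$ gives $V_{d-2}\in I(V_e)$, and then both entries of $V_{d-2}$ lie in $[0,e]$. This contradicts $3-d<0$.
\end{proof}

\subsection{Reduction to three vertices}

By Lemmas~\ref{lem:sameside} and~\ref{lem:reflect} we assume from now on that all $V_e$ with $e\ge 6$ are left. If there is no mixed vertex, Theorem~\ref{thm:criterion} applies with the empty list. Otherwise let $d$ be the largest length in $U$. A vertex $B\in U$ of length $d$ lies in $I(A)$ for some mixed $A$, and $A\in U$ is not longer than $B$, so $B=A$ by (W1). Hence $d\ge 3$ and $V_d$ is mixed. By Lemma~\ref{lem:inside}, $V_k\in I(V_d)$ for $3\le k\le d-3$ (an empty range if $d\le5$), so the maximal mixed vertices are among $V_d$, $V_{d-1}$, $V_{d-2}$.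

If $d\ge8$, all three lengths are at least $6$. The maximal mixed vertices are then left, they lie in the row of $V_3$, and Theorem~\ref{thm:criterion} applies. It also applies if there are at most two maximal mixed vertices. There remains the case in which $d\in\{5,6,7\}$ and
\[
A=V_d,\qquad B=V_{d-1},\qquad C=V_{d-2}
\]
are all maximal mixed. Then $B,C\notin I(A)$ and $C\notin I(B)$. Here a vertex of length at most $5$ is not tied to the row of $V_3$, and we have to find the order directly. For three vertices \eqref{eq:star} is a single condition: the intersection of the two outer sets lies in the middle one.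

\subsection{Three maximal mixed vertices}

Shift indices so that $A=(0,d)$. Maximality determines the word of $A$ completely.

\emph{The word of $A$.} If $w_A(1)=D$, then $(1,d)\in I(A)$ has length $d-1$ and equals $B$; if $w_A(d-1)=L$, then $(0,d-1)\in I(A)$ equals $B$. As $B\notin I(A)$, we get $w_A(1)=L$ and $w_A(d-1)=D$. The same argument with $C$ and the pairs $(2,d)$, $(0,d-2)$ gives $w_A(2)=L$ and $w_A(d-2)=D$. For $d=5$ no position is left. For $d=6$ position $3$ is left, and $w_A(3)=L$ because $A$ is left. For $d=7$ we have $w_A(3)=L$ for the same reason and $w_A(4)=w_A(3)$ by Lemma~\ref{lem:inside} with $k=3$. So on $[0,d]$ the word $w_A$ reads $D\,L^{d-3}\,D\,D\,L$, and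
\[
I(A)=\{A\}\cup X\cup Y,\qquad X=\{(0,t):1\le t\le d-3\},\qquad Y=\{(d-1,d),(d-2,d)\}.
\]
The vertices in $X$ are L-pure, with $I((0,t))=\{(0,1),\dots,(0,t)\}$, and $I((d-2,d))=Y$. Therefore the down-sets contained in $X$ are totally ordered by inclusion and the nonempty ones contain $(0,1)$; the down-sets contained in $Y$ are totally ordered by inclusion and the nonempty ones contain $(d-1,d)$.

The plan is to show that, unless two of the three sets are disjoint, $I(A)\cap I(B)$ and $I(A)\cap I(C)$ lie in the same one of these two chains. By Lemma~\ref{lem:down}(i), whether two sets meet is decided by their vertices of length $1$. So for a vertex $Z$ let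
\[
N(Z)=\{t:(t,t+1)\in I(Z)\},
\]
the set of places where $w_Z$ reads $DL$. We have $N(A)=\{0,d-1\}$.

\emph{The set $N(B)$.} Let $B=(x,x+d-1)$. Since $C\notin I(B)$, neither $(x+1,x+d-1)$ nor $(x,x+d-2)$ lies in $I(B)$, so $w_B(x+1)=L$ and $w_B(x+d-2)=D$. Hence $x,\ x+d-2\in N(B)$. Suppose that $x+u$ is a further element, so $0<u<d-2$, $w_B(x+u)=D$ and $w_B(x+u+1)=L$. Then $u\ne1$ and $u+1\ne d-2$, that is, $2\le u\le d-4$.
\begin{itemize}
\item For $d=5$ there is no such $u$.
\item For $d=6$ we have $u=2$, and $(x,x+3)$, $(x+2,x+5)\in I(B)$ are two vertices of length $3$ in $U$, a contradiction.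
\item For $d=7$ both $A$ and $B=V_6$ are left, so $V_3=(0,3)$, $B=(0,6)$ and $w_B(3)=L$, which excludes $u=3$. If $u=2$, then $(2,6)\in I(B)$ has length $4$, whereas $V_4=(0,4)\in X$, a contradiction.
\end{itemize}
So $N(B)=\{x,x+d-2\}$.

\emph{The set $N(C)$.} If $C=(z,z+d-2)$, then $N(C)\subseteq[z,z+d-3]$, so two elements of $N(C)$ differ by at most $d-3$. They never differ by $1$, because $t\in N(C)$ forces $w_C(t+1)=L$.

\emph{The order.} If two of the sets $I(A),I(B),I(C)$ are disjoint, put the third vertex in the middle, and \eqref{eq:star} holds. Otherwise the three pairwise intersections are nonempty down-sets, and Lemma~\ref{lem:down}(i) gives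
\[
p\in N(A)\cap N(B),\qquad q\in N(A)\cap N(C),\qquad r\in N(B)\cap N(C).
\]
Suppose that $p,q,r$ are pairwise distinct. Then $N(A)=\{p,q\}$ and $N(B)=\{p,r\}$, so $|p-q|=d-1$, $|p-r|=d-2$ and $|q-r|\in\{1,2d-3\}$. Both values are impossible for $q,r\in N(C)$. So two of $p,q,r$ coincide, and their common value $s$ lies in $N(A)\cap N(B)\cap N(C)$; in particular $s\in\{0,d-1\}$.

Let $Q$ be one of $I(A)\cap I(B)$ and $I(A)\cap I(C)$. It is a down-set and contains $(s,s+1)$. All its members have their entries in an interval $[x,x+d-1]$ or $[z,z+d-2]$, which cannot contain both $0$ and $d$. So $A\notin Q$, hence $Q\subseteq X\cup Y$, and $Q$ does not contain both $(0,1)$ and $(d-1,d)$. If $s=0$, then $(d-1,d)\notin Q$, so $(d-2,d)\notin Q$ and $Q\subseteq X$. If $s=d-1$, then $(0,1)\notin Q$, so $Q$ contains no $(0,t)$ and $Q\subseteq Y$. In either case the two intersections are down-sets in the same chain, so one contains the other. If $I(A)\cap I(B)\subseteq I(A)\cap I(C)$, the list $A,C,B$ satisfies \eqref{eq:star}; otherwise $I(A)\cap I(C)\subseteq I(A)\cap I(B)$ and the list $A,B,C$ does. Theorem~\ref{thm:criterion} applies.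 This completes the proof of Theorem~\ref{thm:sparse}, and with it of Theorem~\ref{thm:main}. \qed

\begin{example}\label{ex:three}
The last case occurs, and the order matters. On positions $0,\dots,5$ take the words $DLLDDL$, $DLLDLD$, $DLDLDD$ of $A=(0,5)$, $B=(0,4)$, $C=(0,3)$. Here $I(A)\cap I(B)=\{(0,1),(0,2)\}$ and $I(A)\cap I(C)=I(B)\cap I(C)=\{(0,1)\}$. The first two words agree on $[0,2]$, so Lemma~\ref{lem:glue} gives a T-structure, and its vertices of length at least $3$ are $A$, $B$, $C$. The list $A,B,C$ satisfies \eqref{eq:star}, and the list $A,C,B$ does not.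
\end{example}

\section{A T-structure that is not realizable}\label{sec:counter}

In the last step above, the hypothesis on lengths excluded three sets $I(A),I(B),I(C)$ that meet pairwise in three different places. We now build this configuration. We want three words $w_1,w_2,w_3$ and three pairs, $(4,5)$, $(6,7)$, $(8,9)$, each read as $DL$ by two of the words and as $LD$ by the third. The failure of \eqref{eq:star} for one T-structure does not by itself prevent realization, since a realization is free to use other snapshots. So we add for each $s$ a pair of outer strands $x_s<y_s$ whose crossings with the inner strands leave no freedom: $x_s$ is labeled $D$ only by $w_s$, and $y_s$ is labeled $L$ only by $w_s$.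

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $n=12$ and take the words
\[
\begin{array}{c|ccc|cccccc|ccc}
&1&2&3&4&5&6&7&8&9&10&11&12\\\hline
w_1&L&L&D&D&L&D&L&L&D&L&D&D\\
w_2&L&D&L&D&L&L&D&D&L&D&L&D\\
w_3&D&L&L&L&D&D&L&D&L&D&D&L
\end{array}
\]
Let $I_s=I_{w_s}$, let $G=I_1\cup I_2\cup I_3$, and let $M$ be the $(0,2)$-matrix with $G(M)=G$.

\emph{T-structure.} A pair $(a,b)$ lies in $I_r\cap I_s$ if and only if $a<b$, both words have $D$ at $a$, and both have $L$ at $b$. The words $w_1,w_2$ have common $D$ at $4,12$ and common $L$ at $1,5$, so $I_1\cap I_2=\{(4,5)\}$. The words $w_1,w_3$ have common $D$ at $6,11$ and common $L$ at $2,7$, so $I_1\cap I_3=\{(6,7)\}$. The words $w_2,w_3$ have common $D$ at $8,10$ and common $L$ at $3,9$, so $I_2\cap I_3=\{(8,9)\}$. All shared pairs have length $1$, and Lemma~\ref{lem:glue} gives a T-structure.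

\emph{Lengths.} Writing $a:\{b,\dots\}$ for the pairs $(a,b),\dots$ in row $a$, we have
\[
\begin{array}{l}
I_1:\quad 3:\{5,7,8,10\},\ \ 4:\{5,7,8,10\},\ \ 6:\{7,8,10\},\ \ 9:\{10\};\\
I_2:\quad 2:\{3,5,6,9,11\},\ \ 4:\{5,6,9,11\},\ \ 7:\{9,11\},\ \ 8:\{9,11\},\ \ 10:\{11\};\\
I_3:\quad 1:\{2,3,4,7,9,12\},\ \ 5:\{7,9,12\},\ \ 6:\{7,9,12\},\ \ 8:\{9,12\},\ \ 10:\{12\},\ \ 11:\{12\}.
\end{array}
\]
The vertices of length at least $8$ are $(1,9)$, $(2,11)$ and $(1,12)$, of lengths $8$, $9$ and $11$.

\emph{Non-realizability.} Suppose that a sequence of orderings realizes $M$. Let $(x_1,y_1)=(3,10)$, $(x_2,y_2)=(2,11)$, $(x_3,y_3)=(1,12)$, and let $\tau_s$ be the time just after the first crossing of $x_s$ and $y_s$. The three times are distinct. Fix $s$ and $t\in[4,9]$. The table shows that $x_s$ has label $D$ only in $w_s$ and that $y_s$ has label $L$ only in $w_s$. Hence $(x_s,t)\in G$ if and only if $w_s(t)=L$, and $(t,y_s)\in G$ if and only if $w_s(t)=D$. Apply Lemma~\ref{lem:snapshot} to $(x_s,y_s)$. If the snapshot gives $t$ the label $L$, then $(x_s,t)\in G$, so $w_s(t)=L$; if it gives $t$ the label $D$, then $(t,y_s)\in G$,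 so $w_s(t)=D$. Thus the snapshot labels on $[4,9]$ are those of $w_s$, and at time $\tau_s$ a pair $(t,t+1)$ is inverted if $w_s$ reads $DL$ there and not inverted if it reads $LD$. From the middle part of the table:
\begin{itemize}
\item $(8,9)$ is inverted at $\tau_2,\tau_3$ and not at $\tau_1$;
\item $(6,7)$ is inverted at $\tau_1,\tau_3$ and not at $\tau_2$;
\item $(4,5)$ is inverted at $\tau_1,\tau_2$ and not at $\tau_3$.
\end{itemize}
One of the three times, say $\tau_s$, lies between the other two. The pair in the $s$-th line is inverted at the two outer times and not at $\tau_s$, which contradicts (T2). So $M$ is not CN-realizable.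
\end{proof}

\begin{thebibliography}{9}
\bibitem{OSY} Yuko Ozawa, Ayaka Shimizu, Yoshiro Yaguchi, \emph{The CN matrix of a pure braid projection}, arXiv:2506.08659 (2025).
\end{thebibliography}
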